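\title{Finite colorings without double 3-term arithmetic progressions}

\begin{abstract}
We construct an explicit coloring of the positive integers with $1458$ colors in which no color class, listed in increasing order, has three terms whose values and whose indices both form arithmetic progressions. More generally, for every $K$ there is a finite coloring, with all classes of bounded gaps, in which the numbers of elements of a class in the two halves of any $3$-term progression in that class differ by at least $K$. We also give a sequence with gaps in $\{1,\dots,441\}$ and no such triple; its gap word has no two consecutive blocks of equal length and equal sum. All constructions rest on one substitution of length $4$ on twelve letters and a descent that plays residues modulo $4$ against residues modulo $3$.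
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{$3$-term progression} is a triple of integers $x<y<z$ with $x+z=2y$. Let $A=\{a_1<a_2<\cdots\}$ be a set of positive integers listed in increasing order. A \emph{double progression} in $A$ (in full, a double $3$-term arithmetic progression) is given by indices $i<j<k$ with
\[
i+k=2j\qquad\text{and}\qquad a_i+a_k=2a_j .
\]
The condition on the indices measures how evenly $A$ is spread. If $x=a_i$, $y=a_j$, $z=a_k$, then
\begin{equation}\label{eq:counts}
\#(A\cap(x,y])=j-i,\qquad \#(A\cap(y,z])=k-j,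
\end{equation}
so a $3$-term progression in $A$ is double exactly when its two halves $(x,y]$ and $(y,z]$ contain equally many elements of $A$. The following question comes from Brown, Jungi\'c and Poelstra~\cite{BJP}.

\begin{quote}
\emph{If the positive integers are colored with finitely many colors, must some color class contain a double progression?}
\end{quote}

\subsection*{Why one would guess yes}
A single set can avoid double progressions for a cheap reason: the powers of $2$ contain no $3$-term progression at all, since $2^i+2^k=2^i(1+2^{k-i})$ is not a power of $2$ for $i<k$. A coloring cannot escape in this way. Van der Waerden's theorem states that for each $r$ there is a least integer $W(3;r)$ such that every coloring of $\{1,\dots,W(3;r)\}$ with at most $r$ colors has a $3$-term progression inside one color class. So there are always monochromatic progressions, and the question asks whether one of them has equal counts in \eqref{eq:counts}.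

For a periodic coloring with period $m$ this is so: $x$, $x+m$, $x+2m$ lie in one class $A$, and translation by $m$ maps $A\cap(x,x+m]$ onto $A\cap(x+m,x+2m]$. Much less than periodicity is enough.

\begin{proposition}\label{prop:linear}
Let $(a_n)$ be an infinite sequence of integers such that $a_n-\lambda n$ is bounded for some real $\lambda$. Then there are $n_1<n_2<n_3$ with $n_1+n_3=2n_2$ and $a_{n_1}+a_{n_3}=2a_{n_2}$.
\end{proposition}

\begin{proof}
Put $e_n=a_n-\lambda n$ and color $n$ by $\lfloor 2e_n\rfloor$, which takes finitely many values. For a monochromatic progression $n_1<n_2<n_3$, the integer $a_{n_1}+a_{n_3}-2a_{n_2}$ equals $(e_{n_1}-e_{n_2})+(e_{n_3}-e_{n_2})$, and both brackets are less than $\frac12$ in absolute value. So it is $0$.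
\end{proof}

Moreover, an approximate form of the positive answer holds for every coloring.

\begin{proposition}\label{prop:approx}
In every coloring of the positive integers with at most $r$ colors there are a class $A$ and a $3$-term progression $x<y<z$ in $A$ such that $\#(A\cap(x,y])$ and $\#(A\cap(y,z])$ differ by less than $W(3;r)$.
\end{proposition}

\begin{proof}
Take a monochromatic progression in $\{1,\dots,W(3;r)\}$. Its common difference $\delta$ is less than $W(3;r)$, and both counts lie in $\{1,\dots,\delta\}$.
\end{proof}

It is tempting to expect that this bounded error can be removed. It cannot.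

\subsection*{Results}

\begin{theorem}\label{thm:main}
There is a coloring of $\{1,2,3,\dots\}$ with $1458$ colors such that no color class $A=\{a_1<a_2<\cdots\}$ admits $i<j<k$ with $i+k=2j$ and $a_i+a_k=2a_j$.
\end{theorem}

\begin{theorem}\label{thm:K}
Let $K\ge1$ be an integer.
\begin{enumerate}
\item[(a)] There is a finite coloring of the positive integers such that for every color class $A$ and every $3$-term progression $x<y<z$ in $A$,
\[
\bigl|\,\#(A\cap(x,y])-\#(A\cap(y,z])\,\bigr|\ \ge\ K .
\]
If $2^s\ge36K$, then $2\cdot3^s$ colors suffice.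
\item[(b)] Every color class in this coloring is infinite with bounded gaps.
\item[(c)] The number of colors in a coloring with the property in \textup{(a)} must tend to infinity with $K$.
\end{enumerate}
\end{theorem}

By \eqref{eq:counts}, Theorem~\ref{thm:main} is Theorem~\ref{thm:K}(a) with $K=1$ and $s=6$, since $2^6=64\ge36$ and $2\cdot3^6=1458$. Part (c) follows from Proposition~\ref{prop:approx}: a coloring with at most $r$ colors and the property in (a) has $K<W(3;r)$, so each fixed $r$ serves only finitely many $K$.

The third result concerns a single sequence $a_0<a_1<\cdots$ and its \emph{gap word} $d_0d_1d_2\cdots$, where $d_n=a_{n+1}-a_n$. For $n_1<n_2<n_3$, the consecutive blocks $d_{n_1}\cdots d_{n_2-1}$ and $d_{n_2}\cdots d_{n_3-1}$ have lengths $n_2-n_1$, $n_3-n_2$ and sums $a_{n_2}-a_{n_1}$, $a_{n_3}-a_{n_2}$. So double progressions correspond exactly to \emph{additive squares} in the gap word: two consecutive nonempty blocks of the same length and the same sum.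

\begin{theorem}\label{thm:gaps}
There is a sequence of positive integers $a_0<a_1<\cdots$ with all gaps in $\{1,\dots,441\}$ that contains no double progression. Equivalently, its gap word, an infinite word over a finite set of integers, contains no two consecutive blocks of the same length and the same sum.
\end{theorem}

The remaining proofs are self-contained and do not use van der Waerden's theorem. Section~\ref{sec:digits} shows the descent on a model case. Sections~\ref{sec:subst} and~\ref{sec:walk} build an infinite word $w$ over twelve letters and an integer walk $T$ with bounded steps, and prove the key fact, Proposition~\ref{prop:key}: if three positions in progression carry the same letter, then the values of $T$ at them are not in progression. Sections~\ref{sec:gaps} and~\ref{sec:coloring} deduce Theorem~\ref{thm:gaps} and Theorem~\ref{thm:K}(a),(b).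

\section{Descent on digits}\label{sec:digits}

\subsection*{The model case}
Everything starts from one property of the residues modulo $3$.

\begin{lemma}\label{lem:two}
If $x,y,z\in\mathbb Z/3$ satisfy $x+z=2y$ and take at most two distinct values, then $x=y=z$.
\end{lemma}

\begin{proof}
Put $u=x-y$. Then $z-y=-u$ and $x-z=2u$. If $u\ne0$, these three differences are nonzero, so $x,y,z$ are pairwise distinct.
\end{proof}

Applied digit by digit, this gives sets without progressions. For $s\ge1$ let $\Omega_s\subset\mathbb Z/3^s$ be the set of residues $\sum_{t<s}\delta_t3^t$ with all $\delta_t\in\{0,1\}$. Ternary expansions of the integers in $[0,3^s)$ are unique, so $|\Omega_s|=2^s$.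

\begin{lemma}\label{lem:omega}
If $\alpha,\beta,\gamma\in\Omega_s$ satisfy $\alpha+\gamma=2\beta$ in $\mathbb Z/3^s$, then $\alpha=\beta=\gamma$.
\end{lemma}

\begin{proof}
Let $\alpha_t,\beta_t,\gamma_t\in\{0,1\}$ be the digits, so that $\sum_{t<s}(\alpha_t+\gamma_t-2\beta_t)3^t\equiv0\pmod{3^s}$. Modulo $3$ this reads $\alpha_0+\gamma_0\equiv2\beta_0$, and Lemma~\ref{lem:two} gives $\alpha_0=\beta_0=\gamma_0$. The term $t=0$ vanishes; dividing by $3$ leaves the same congruence modulo $3^{s-1}$ for the digits with $t\ge1$. Induction on $s$ completes the proof.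
\end{proof}

The proof has two moves: a congruence forces the three last digits to agree, and deleting the common digit reproduces the equation one level down. The first move needs the digit $2$ to be absent (the digits $0,1,2$ satisfy $0+2=2\cdot1$), and this makes the set sparse: it has $2^s$ elements out of $3^s$.

\subsection*{From digits to walks}
We want the same descent for an object without large gaps. Look for integers $T_0,T_1,T_2,\dots$ with bounded steps $T_{n+1}-T_n$ such that the system
\begin{equation}\label{eq:system}
n_1+n_3=2n_2,\qquad T_{n_1}+T_{n_3}=2T_{n_2},\qquad n_1<n_2<n_3,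
\end{equation}
has no solution. Adding a linear function of $n$ to $T_n$ does not change the solutions, so $T$ can be made increasing afterwards. By Proposition~\ref{prop:linear}, $T$ must not stay within a bounded distance of a line.

Now every $n$ occurs, so no digit of $n$ is forbidden; in exchange there are two equations. Write $n=4m+i$ with $0\le i\le3$. The first equation gives $i_1+i_3\equiv2i_2\pmod4$, which has unwanted solutions such as $(0,2,0)$ and $(0,1,2)$. The second equation should remove them modulo $3$, and should descend. This suggests a recursion $T_{4m+i}=3T_m+y_i$ with constants $y_0,\dots,y_3$. But then the steps $d_n=T_{n+1}-T_n$ satisfy $d_{4m+3}-\theta=3(d_m-\theta)$ with $\theta=(y_3-y_0)/2$, so they are bounded only if they all equal $\theta$, and then $T$ is linear. The correction term must therefore depend on $m$ as well: the increment $3d_m$ has to be spread over the four steps from $4m$ to $4m+4$. We let it depend on a letter $w_m$ from a finite alphabet, which determines the step $d_m$ and the four letters $w_{4m},\dots,w_{4m+3}$.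

\section{The substitution}\label{sec:subst}

Let $\Sigma$ consist of the twelve letters $\mathsf a,\mathsf b,\mathsf c,\mathsf d,\mathsf e,\mathsf f,\bar{\mathsf a},\bar{\mathsf b},\bar{\mathsf c},\bar{\mathsf d},\bar{\mathsf e},\bar{\mathsf f}$, with $\bar{\bar q}=q$. Each letter has a \emph{value}:
\[
v(\mathsf a)=3,\quad v(\mathsf b)=v(\mathsf c)=2,\quad v(\mathsf d)=1,\quad v(\mathsf e)=v(\mathsf f)=0,\quad v(\bar q)=-v(q).
\]
To each $q\in\Sigma$ we assign a word $\sigma(q)=\pi_0(q)\,\pi_1(q)\,\pi_2(q)\,\pi_3(q)$ of four letters. For unbarred $q$ it is given by Table~\ref{tab:sigma}, and $\sigma(\bar q)$ is obtained from $\sigma(q)$ by applying the bar to each letter, so $\pi_i(\bar q)=\overline{\pi_i(q)}$. Let $y_{q,i}$ be the sum of the values of the first $i$ letters of $\sigma(q)$, for $0\le i\le4$. Then $y_{\bar q,i}=-y_{q,i}$.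

\begin{table}[ht]
\centering
\renewcommand{\arraystretch}{1.15}
\begin{tabular}{c|c|cccc|cccc|c}
$q$ & $v(q)$ & $\pi_0(q)$ & $\pi_1(q)$ & $\pi_2(q)$ & $\pi_3(q)$ & $y_{q,0}$ & $y_{q,1}$ & $y_{q,2}$ & $y_{q,3}$ & $y_{q,4}$\\
\hline
$\mathsf a$ & $3$ & $\mathsf d$ & $\mathsf a$ & $\mathsf a$ & $\mathsf b$ & $0$ & $1$ & $4$ & $7$ & $9$\\
$\mathsf b$ & $2$ & $\mathsf a$ & $\mathsf d$ & $\mathsf b$ & $\mathsf e$ & $0$ & $3$ & $4$ & $6$ & $6$\\
$\mathsf c$ & $2$ & $\mathsf e$ & $\mathsf b$ & $\mathsf d$ & $\mathsf a$ & $0$ & $0$ & $2$ & $3$ & $6$\\
$\mathsf d$ & $1$ & $\mathsf b$ & $\bar{\mathsf e}$ & $\bar{\mathsf e}$ & $\mathsf d$ & $0$ & $2$ & $2$ & $2$ & $3$\\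
$\mathsf e$ & $0$ & $\mathsf c$ & $\bar{\mathsf f}$ & $\bar{\mathsf f}$ & $\bar{\mathsf c}$ & $0$ & $2$ & $2$ & $2$ & $0$\\
$\mathsf f$ & $0$ & $\mathsf f$ & $\mathsf c$ & $\bar{\mathsf c}$ & $\mathsf f$ & $0$ & $0$ & $2$ & $0$ & $0$
\end{tabular}
\caption{The words $\sigma(q)=\pi_0(q)\pi_1(q)\pi_2(q)\pi_3(q)$ and the partial sums $y_{q,i}$ of their values.}
\label{tab:sigma}
\end{table}

Three properties of this table carry the whole proof. The first will give the recursion for $T$.

\medskip\noindent\textbf{(P1)} \emph{The total value of $\sigma(q)$ is $3v(q)$ for every $q\in\Sigma$.}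

\medskip\noindent
Indeed $y_{q,4}=3v(q)$ in each row of Table~\ref{tab:sigma}, and both sides change sign under the bar.

The residue of $T_{4m+i}$ modulo $3$ will be that of $y_{w_m,i}$, which depends on the letter $w_m$ one level down. The second property lets us recover that letter from $w_{4m+i}$ and $i$.

\medskip\noindent\textbf{(P2)} \emph{Each $\pi_i$, $0\le i\le 3$, is a bijection of $\Sigma$.}

\medskip\noindent
Each of the four columns $\pi_i$ in Table~\ref{tab:sigma} contains exactly one letter from each pair $\{q,\bar q\}$. Since $\pi_i$ commutes with the bar, its image contains both letters of each pair, so $\pi_i$ maps the finite set $\Sigma$ onto itself.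

These two properties explain why negative values appear: summing (P1) over $q$ and using (P2) gives $3\sum_qv(q)=4\sum_qv(q)$, so the values must sum to $0$.

For $\ell\in\Sigma$ and $0\le i\le3$ define
\[
R_\ell(i)=y_{q,i}\bmod3\in\mathbb Z/3,\qquad\text{where }q=\pi_i^{-1}(\ell).
\]
This is the residue of the partial sum that stands before the only occurrence of $\ell$ in place $i$ of a word $\sigma(q)$. We read the argument $i$ modulo $4$.

\medskip\noindent\textbf{(P3)} \emph{Each $R_\ell$ takes exactly two values, and $R_\ell(i)\ne R_\ell(i+2)$ for all $i$.}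

\medskip\noindent
Table~\ref{tab:R} computes $R_\ell$ for unbarred $\ell$. For instance, the column $\pi_2$ contains $\bar{\mathsf c}$ in row $\mathsf f$, so $\pi_2^{-1}(\mathsf c)=\bar{\mathsf f}$ and $R_{\mathsf c}(2)=-y_{\mathsf f,2}=-2\equiv1$. Every row has the form $(x,x,x',x')$ or $(x,x',x',x)$ with $x\ne x'$, and both forms satisfy (P3). For barred letters, $\pi_i^{-1}(\bar\ell)=\overline{\pi_i^{-1}(\ell)}$ gives $R_{\bar\ell}=-R_\ell$, which has the same form.

\begin{table}[ht]
\centering
\renewcommand{\arraystretch}{1.15}
\begin{tabular}{c|cccc|c}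
$\ell$ & $i=0$ & $i=1$ & $i=2$ & $i=3$ & $R_\ell$\\
\hline
$\mathsf a$ & $\mathsf b:0$ & $\mathsf a:1$ & $\mathsf a:4$ & $\mathsf c:3$ & $(0,1,1,0)$\\
$\mathsf b$ & $\mathsf d:0$ & $\mathsf c:0$ & $\mathsf b:4$ & $\mathsf a:7$ & $(0,0,1,1)$\\
$\mathsf c$ & $\mathsf e:0$ & $\mathsf f:0$ & $\bar{\mathsf f}:-2$ & $\bar{\mathsf e}:-2$ & $(0,0,1,1)$\\
$\mathsf d$ & $\mathsf a:0$ & $\mathsf b:3$ & $\mathsf c:2$ & $\mathsf d:2$ & $(0,0,2,2)$\\
$\mathsf e$ & $\mathsf c:0$ & $\bar{\mathsf d}:-2$ & $\bar{\mathsf d}:-2$ & $\mathsf b:6$ & $(0,1,1,0)$\\
$\mathsf f$ & $\mathsf f:0$ & $\bar{\mathsf e}:-2$ & $\bar{\mathsf e}:-2$ & $\mathsf f:0$ & $(0,1,1,0)$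
\end{tabular}
\caption{The entry in row $\ell$ and column $i$ is $q:y_{q,i}$ with $q=\pi_i^{-1}(\ell)$. The last column lists these numbers modulo $3$.}
\label{tab:R}
\end{table}

Property (P3) is what makes the two congruences together force equal digits.

\begin{lemma}\label{lem:digits}
Let $\ell\in\Sigma$ and $i_1,i_2,i_3\in\{0,1,2,3\}$. If $i_1+i_3\equiv2i_2\pmod4$ and $R_\ell(i_1)+R_\ell(i_3)=2R_\ell(i_2)$ in $\mathbb Z/3$, then $i_1=i_2=i_3$.
\end{lemma}

\begin{proof}
Since $R_\ell$ takes two values, Lemma~\ref{lem:two} gives $R_\ell(i_1)=R_\ell(i_2)=R_\ell(i_3)$. Since $R_\ell(i)\ne R_\ell(i+2)$, no two of $i_1,i_2,i_3$ differ by $2$; hence any two of them with the same parity are equal. The congruence modulo $4$ shows that $i_1+i_3$ is even, so $i_1=i_3$. It then reads $2i_1\equiv2i_2\pmod4$, so $i_1$ and $i_2$ have the same parity, and $i_1=i_2$.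
\end{proof}

Both halves of (P3) are needed here. If $R_\ell(i)=R_\ell(i+2)$, the digits $(i,i+2,i)$ satisfy both congruences; if $R_\ell$ began with the three values $0,1,2$, the digits $(0,1,2)$ would.

\section{The word, the walk and the key proposition}\label{sec:walk}

Define an infinite word $w=w_0w_1w_2\cdots$ over $\Sigma$ by $w_0=\mathsf f$ and
\begin{equation}\label{eq:w}
w_{4m+i}=\pi_i(w_m)\qquad(m\ge0,\ 0\le i\le3).
\end{equation}
For $n=4m+i\ge1$ we have $m<n$, so this is a valid recursion, and for $n=0$ it holds because $\pi_0(\mathsf f)=\mathsf f$. Thus $w=\sigma(w_0)\sigma(w_1)\sigma(w_2)\cdots$. Let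
\[
T_n=\sum_{m<n}v(w_m),
\]
a walk with steps of size at most $3$. The first $4m+i$ letters of $w$ are the words $\sigma(w_0),\dots,\sigma(w_{m-1})$ followed by the first $i$ letters of $\sigma(w_m)$. By (P1),
\begin{equation}\label{eq:T}
T_{4m+i}=3T_m+y_{w_m,i}\qquad(m\ge0,\ 0\le i\le3).
\end{equation}
The first sixteen letters are $\sigma(\mathsf f)\sigma(\mathsf c)\sigma(\bar{\mathsf c})\sigma(\mathsf f)$:
\[
\begin{array}{c|cccc|cccc|cccc|cccc}
n&0&1&2&3&4&5&6&7&8&9&10&11&12&13&14&15\\
\hline
w_n&\mathsf f&\mathsf c&\bar{\mathsf c}&\mathsf f&\mathsf e&\mathsf b&\mathsf d&\mathsf a&\bar{\mathsf e}&\bar{\mathsf b}&\bar{\mathsf d}&\bar{\mathsf a}&\mathsf f&\mathsf c&\bar{\mathsf c}&\mathsf f\\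
T_n&0&0&2&0&0&0&2&3&6&6&4&3&0&0&2&0
\end{array}
\]
As required, $T$ is not close to a line: \eqref{eq:T} gives $T_{4^k}=3^kT_1=0$, which rules out every nonzero slope, and $T_{2\cdot4^k}=3^kT_2=2\cdot3^k$, which rules out slope $0$.

\begin{example}\label{ex:hand}
We follow three progressions of positions that all carry the letter $\mathsf f$, for which $R_{\mathsf f}=(0,1,1,0)$. From \eqref{eq:w}, \eqref{eq:T} and $\sigma(\bar{\mathsf e})=\bar{\mathsf c}\,\mathsf f\,\mathsf f\,\mathsf c$ we get
\[
\begin{array}{c|ccccc}
n=4m+i&15=4\cdot3+3&33=4\cdot8+1&48=4\cdot12+0&51=4\cdot12+3&63=4\cdot15+3\\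
\hline
w_m&\mathsf f&\bar{\mathsf e}&\mathsf f&\mathsf f&\mathsf f\\
T_n&0&3\cdot6-2=16&0&0&0
\end{array}
\]
and $w_n=\mathsf f$ in all five columns. The progression $15,33,51$ has last digits $(3,1,3)$, so the residues of $T$ are $(0,1,0)$, and $0+0\not\equiv2\cdot1\pmod3$. The progression $33,48,63$ has last digits $(1,0,3)$, so the residues are $(1,0,0)$, and $1+0\not\equiv2\cdot0$. In both cases the letter and the last digits alone exclude \eqref{eq:system}. The progression $60,132,204$, which is $4$ times the first one, carries the letter $\pi_0(\mathsf f)=\mathsf f$ and has last digits $(0,0,0)$. The residues give no contradiction, but $T_{4m}=3T_m$ reduces \eqref{eq:system} to the same system for $15,33,51$.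
\end{example}

\begin{proposition}\label{prop:key}
There are no $n_1<n_2<n_3$ with
\[
n_1+n_3=2n_2,\qquad T_{n_1}+T_{n_3}=2T_{n_2},\qquad w_{n_1}=w_{n_2}=w_{n_3}.
\]
\end{proposition}

\begin{proof}
Suppose such triples exist, and choose one with $n_2-n_1$ minimal. Let $\ell$ be the common letter and write $n_t=4m_t+i_t$ with $0\le i_t\le3$.

\emph{The last digits agree.} By \eqref{eq:w} we have $\pi_{i_t}(w_{m_t})=\ell$, so $w_{m_t}=\pi_{i_t}^{-1}(\ell)$ by (P2). Then \eqref{eq:T} gives $T_{n_t}\equiv R_\ell(i_t)\pmod3$. Reducing the first equation modulo $4$ and the second modulo $3$ yields the hypotheses of Lemma~\ref{lem:digits}, so $i_1=i_2=i_3=i$.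

\emph{The triple descends.} Now $w_{m_1}=w_{m_2}=w_{m_3}=\pi_i^{-1}(\ell)$, again by (P2). Call this letter $q$. Since $n_t=4m_t+i$, we have $m_1<m_2<m_3$ and $m_1+m_3=2m_2$. Since $T_{n_t}=3T_{m_t}+y_{q,i}$ with the same $y_{q,i}$ for all $t$, we have $T_{m_1}+T_{m_3}=2T_{m_2}$. So $(m_1,m_2,m_3)$ is a triple of the same kind with $m_2-m_1=(n_2-n_1)/4<n_2-n_1$, a contradiction.
\end{proof}

The condition on the letters cannot be dropped: $T_3=T_4=T_5=0$. So $T$ itself does not solve our problem. In both applications we pay for this condition with Lemma~\ref{lem:omega}: we write the letter $w_n$ into the low-order part of a number, using a set without progressions, so that three numbers in progression must carry the same letter.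

\section{A sequence with bounded gaps}\label{sec:gaps}

\begin{proof}[Proof of Theorem~\ref{thm:gaps}]
Let $\psi$ be a bijection from $\Sigma$ to
\[
\Psi=\{0,1,3,4,9,10,12,13,27,28,30,31\}.
\]
The elements of $\Psi$ are integers below $81$ with ternary digits in $\{0,1\}$, so by Lemma~\ref{lem:omega} with $s=4$ an equation $\psi_1+\psi_3=2\psi_2$ in $\Psi$ forces $\psi_1=\psi_2=\psi_3$. Put
\[
a_n=63\,T_n+\psi(w_n)+221\,n+1\qquad(n\ge0).
\]
The factor $63=2\cdot31+1$ keeps the contributions of $T$ and $\psi$ apart, and the slope $221=3\cdot63+31+1$ makes the sequence increasing. Indeed $a_0=\psi(w_0)+1\ge1$, and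
\[
a_{n+1}-a_n=63\,v(w_n)+\psi(w_{n+1})-\psi(w_n)+221
\]
lies between $-189-31+221=1$ and $189+31+221=441$.

Suppose $n_1<n_2<n_3$, $n_1+n_3=2n_2$ and $a_{n_1}+a_{n_3}=2a_{n_2}$. The terms $221n+1$ cancel, which leaves
\[
63\,(T_{n_1}+T_{n_3}-2T_{n_2})+\bigl(\psi(w_{n_1})+\psi(w_{n_3})-2\psi(w_{n_2})\bigr)=0 .
\]
The second bracket is divisible by $63$ and at most $62$ in absolute value, so it is $0$, and then the first bracket is $0$ as well. The vanishing of the second gives $\psi(w_{n_1})=\psi(w_{n_2})=\psi(w_{n_3})$, hence $w_{n_1}=w_{n_2}=w_{n_3}$. This contradicts Proposition~\ref{prop:key}. The statement on the gap word follows from the correspondence in Section~\ref{sec:intro}.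
\end{proof}

\section{The coloring}\label{sec:coloring}

Theorem~\ref{thm:gaps} gives one good set; a coloring must place every integer in one of finitely many good sets. To achieve this we exchange the roles of value and index. In Section~\ref{sec:gaps} the index was $n$ and the value followed $T_n$. Now we cut the integers into blocks of a fixed length $L$, so that an element of block $n$ has value $Ln$ up to a bounded term, and we let the \emph{index} follow $T_n$ by giving a class $K(3+v(w_n))\ge0$ elements in block $n$. All blocks have the same size, so what some classes gain others must lose. We therefore use classes of two signs $\varepsilon\in\{+,-\}$, with $K(3+\varepsilon v(w_n))$ elements in block $n$. This costs nothing, since the equation $T_{n_1}+T_{n_3}=2T_{n_2}$ does not see the sign of $T$. Finally, a progression within a class must be forced to have the same letter $w_n$ and the same position inside the three blocks; so this time we encode the letter together with the position.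

\subsection*{Definition}
Fix $K\ge1$ and $s$ with $2^s\ge36K$, and put $C=3^s$ and $L=6KC$. Every positive integer $x$ has a unique expression
\[
x-1=Ln+jC+\xi,\qquad n\ge0,\quad0\le j<6K,\quad0\le\xi<C;
\]
we say that $x$ lies in \emph{block} $n$, \emph{row} $j$, \emph{column} $\xi$. A block consists of $6K$ rows, each of $C$ consecutive integers. The letter of the block decides how the rows are split between the signs. With $j$ an integer, let
\[
\mathcal P_+=\{(q,j):q\in\Sigma,\ 0\le j<K(3+v(q))\},\qquad
\mathcal P_-=\{(q,j):q\in\Sigma,\ K(3+v(q))\le j<6K\}.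
\]
Since $|v|\le3$, these sets partition $\Sigma\times\{0,\dots,6K-1\}$, and for each $q$ there are $K(3+\varepsilon v(q))$ values of $j$ with $(q,j)\in\mathcal P_\varepsilon$. Since $\sum_qv(q)=0$, we get $|\mathcal P_\varepsilon|=12\cdot3K=36K\le2^s=|\Omega_s|$, and we can fix injections $g_+:\mathcal P_+\to\Omega_s$ and $g_-:\mathcal P_-\to\Omega_s$. This is the only use of the hypothesis $2^s\ge36K$.

For $x$ in block $n$, row $j$, column $\xi$, let $\varepsilon$ be the sign with $(w_n,j)\in\mathcal P_\varepsilon$, and give $x$ the color
\[
(\varepsilon,\kappa),\qquad\kappa=\xi-g_\varepsilon(w_n,j)\in\mathbb Z/C .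
\]
There are $2C=2\cdot3^s$ colors. For $K=1$ and $s=6$, a block has six rows of $729$ integers; if its letter is $\mathsf d$, rows $0$ to $3$ have sign $+$ and rows $4,5$ have sign $-$, and if its letter is $\mathsf a$, all six rows have sign $+$.

\subsection*{The index of an element in its class}
Fix a color $(\varepsilon,\kappa)$ with class $A$, and let $\iota(x)=\#(A\cap[1,x])$ be the index of $x\in A$ in the increasing list of $A$. Row $j$ of block $n$ meets $A$ only if $(w_n,j)\in\mathcal P_\varepsilon$, and then in exactly one element, the one in the column $\xi\equiv\kappa+g_\varepsilon(w_n,j)\pmod C$. So block $n$ contains exactly $K(3+\varepsilon v(w_n))$ elements of $A$. If $x\in A$ lies in row $j$ of block $n$, the number of elements of $A$ in this block up to and including $x$ is $\rho_\varepsilon(w_n,j)$, where $\rho_+(q,j)=j+1$ and $\rho_-(q,j)=j+1-K(3+v(q))$. Therefore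
\begin{equation}\label{eq:index}
\iota(x)=\sum_{m<n}K\bigl(3+\varepsilon v(w_m)\bigr)+\rho_\varepsilon(w_n,j)=K(3n+\varepsilon T_n)+\rho_\varepsilon(w_n,j).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:K}\textup{(a)}]
Let $x_1<x_2<x_3$ be a $3$-term progression in $A$, with $x_t$ in block $n_t$, row $j_t$, column $\xi_t$, and put $g_t=g_\varepsilon(w_{n_t},j_t)\in\Omega_s$. Since $C$ divides $L$,
\[
x_t-1\equiv\xi_t\equiv\kappa+g_t\pmod C .
\]
In $(x_1-1)+(x_3-1)=2(x_2-1)$ the constant $\kappa$ cancels modulo $C$, so $g_1+g_3=2g_2$ in $\mathbb Z/3^s$, and $g_1=g_2=g_3$ by Lemma~\ref{lem:omega}. Since $g_\varepsilon$ is injective, $w_{n_1}=w_{n_2}=w_{n_3}$ and $j_1=j_2=j_3$. The columns $\xi_t\in[0,C)$ are congruent modulo $C$, hence equal. So $x_t-Ln_t$ does not depend on $t$, which gives $n_1<n_2<n_3$ and $n_1+n_3=2n_2$. In \eqref{eq:index} the term $\rho_\varepsilon$ is the same for the three elements and the terms $3Kn_t$ cancel, so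
\[
\iota(x_1)+\iota(x_3)-2\iota(x_2)=\varepsilon K\,(T_{n_1}+T_{n_3}-2T_{n_2}).
\]
By Proposition~\ref{prop:key} the integer in brackets is not $0$, so the left side is at least $K$ in absolute value. The left side equals
\[
\bigl(\iota(x_3)-\iota(x_2)\bigr)-\bigl(\iota(x_2)-\iota(x_1)\bigr)=\#(A\cap(x_2,x_3])-\#(A\cap(x_1,x_2]),
\]
which proves (a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:K}\textup{(b)}]
A block can miss $A$ only if its letter has value $\pm3$, that is, only if it is $\mathsf a$ or $\bar{\mathsf a}$; any other letter has $|v|\le2$ and gives at least $K\ge1$ elements of $A$. By Table~\ref{tab:sigma}, every word $\sigma(q)$ contains a letter other than $\mathsf a$ and $\bar{\mathsf a}$. Let $I_m$ be the union of the blocks $4m,\dots,4m+3$, whose letters spell $\sigma(w_m)$. Then every $I_m$ meets $A$, so $A$ is infinite. If $x\in A\cap I_m$, the next element of $A$ lies in $I_m\cup I_{m+1}$, a set of $8L$ consecutive integers. So all gaps of $A$ are less than $8L$.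
\end{proof}

Part (c) and the deduction of Theorem~\ref{thm:main} from part (a) were given in Section~\ref{sec:intro}. The question posed there thus has a negative answer, witnessed by a coloring with $1458$ colors in which every class has bounded gaps.

\begin{thebibliography}{1}

\bibitem{BJP}
Tom Brown, Veselin Jungi\'c, and Andrew Poelstra,
\emph{On Double 3-Term Arithmetic Progressions},
arXiv:1304.1829 (2013).

\end{thebibliography}
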